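
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Projective spaces in equivariant complex cobordism\\ and nonabelian groups}


\begin{abstract}
Let $G$ be a compact Lie group, $V\neq 0$ a finite-dimensional complex representation of $G$, and $PV$ the $G$-space of complex lines in $V$. We show that $MU_G^*PV$ is a finitely generated projective module over the homotopical equivariant cobordism ring $MU_G^*$ if and only if $V$ is a direct sum of one-dimensional representations, and that it is then free of rank $\dim V$. Consequently no nonabelian compact Lie group $G$ has the property that $MU_G^*PV$ is finitely generated projective for every $V$. The proof compares the rank of such a module at different subgroups, along a chain of subgroups that starts with a torus and has cyclic quotients of prime order from there on.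
\end{abstract}

\section{Introduction}

\subsection{The question and the answer}

For a compact Lie group $G$ let $MU_G^*$ be the homotopical $G$-equivariant complex cobordism ring (tom Dieck's theory, as defined for example by Lewis, May and Steinberger; the definition is recalled in Section~\ref{sec:conventions}). A finite-dimensional complex representation $V$ of $G$ has a projective space $PV$ of complex lines in $V$, a compact $G$-manifold, and $MU_G^*PV$ is a module over $MU_G^*$.

For the trivial group this module is $MU^*(\mathbb{CP}^{n-1})=MU^*[x]/(x^n)$, free of rank $n=\dim V$. It is natural to ask for which $G$ equivariant projective spaces behave as well. It is known that if $G$ is abelian, then $MU_G^*PV$ is finitely generated and projective over $MU_G^*$ for every $V$. Strickland writes in \cite{Strickland}: ``we do not know whether there are any nonabelian examples.'' There are none, and in fact one can decide the matter for each $V$ separately.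

\begin{theorem}\label{thm:main}
Let $G$ be a compact Lie group and $V\neq0$ a finite-dimensional complex representation of dimension $n$.
\begin{enumerate}
\item[(a)] If $V$ is a direct sum of one-dimensional representations, then $MU_G^*PV$ is free of rank $n$ over $MU_G^*$.
\item[(b)] If $V$ is not a direct sum of one-dimensional representations, then $MU_G^*PV$ is not a finitely generated flat $MU_G^*$-module. In particular, it is not finitely generated projective.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
For every compact Lie group $G$ and every $V\neq 0$ the following are equivalent: $V$ is a direct sum of one-dimensional representations; $MU_G^*PV$ is free of rank $\dim V$; $MU_G^*PV$ is finitely generated projective; $MU_G^*PV$ is finitely generated flat. There is no nonabelian compact Lie group $G$ such that $MU_G^*PV$ is finitely generated projective over $MU_G^*$ for every finite-dimensional complex representation $V$.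
\end{corollary}

\begin{proof}
The equivalences are Theorem~\ref{thm:main} together with the implications free of finite rank $\Rightarrow$ finitely generated projective $\Rightarrow$ finitely generated flat. If $G$ is nonabelian, the Peter--Weyl theorem provides a faithful representation $V$. If $V$ were a sum of one-dimensional representations, $G$ would embed in a group of diagonal matrices and be abelian. So part (b) applies to $V$.
\end{proof}

\subsection{Which answer to expect}\label{subsec:expect}

Suppose $M=MU_G^*PV$ is finitely generated projective. Then it has a rank at each prime of $MU_G^*$, and subgroups of $G$ supply such primes: for a subgroup $H$, restrict to $MU_H^*$ and invert the Euler classes of all $H$-representations without nonzero fixed vectors. By the localization principle, what survives of an $H$-space $X$ after this is the fixed point set $X^H$. An $H$-fixed point of $PV$ is a line on which $H$ acts by a character $\chi$, so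
\[
(PV)^H=\coprod_{\chi}P(V_\chi),\qquad \sum_\chi \dim V_\chi=\dim V^{[H,H]},
\]
where $\chi$ runs over the one-dimensional characters of $H$, $V_\chi$ is the $\chi$-isotypic part of $V$, and $[H,H]$ is the (closed) commutator subgroup. The second equality holds because $H$ acts on $V^{[H,H]}$ through an abelian group, while each $V_\chi$ lies in $V^{[H,H]}$. One expects rank $\dim V^{[H,H]}$ at $H$. At the trivial subgroup this is $n$. If $V$ is a sum of characters, it is $n$ at every $H$. Otherwise $[G,G]$ acts nontrivially on $V$, the expected rank drops at $H=G$, and so the module should not be projective.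

Two things stand between this expectation and a proof.
\begin{itemize}
\item Nothing guarantees that the spectrum of $MU_G^*$ is connected, so the rank of a projective module might legitimately vary from one subgroup to another. We have to connect the point belonging to the trivial group with that belonging to a suitable $H$. This is possible if $1$ and $H$ are joined by a chain of subgroups, each normal in the next, whose first step leads from $1$ to a torus and whose further quotients are cyclic of prime order; the connecting pieces are cohomology rings of classifying spaces (Section~\ref{sec:rank}). It forces $H$ to be an extension of a finite solvable group by a torus.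
\item Hence $H\neq G$ in general. Then $M$ is a $G$-equivariant object, while localization at $H$ lives over $MU_H^*$, and there is no reason for $MU_H^*\otimes_{MU_G^*}MU_G^*PV\to MU_H^*PV$ to be an isomorphism. A transfer argument, available when $N_G(H)/H$ is finite, nevertheless bounds the rank at $H$ from above (Section~\ref{sec:upper}).
\end{itemize}
A subgroup $H$ that meets both demands and satisfies $\dim V^{[H,H]}<n$ is found in Section~\ref{sec:group}. Before the general argument, Section~\ref{sec:example} carries it out for the symmetric group $\Sigma_3$, where only the first difficulty is present.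

\section{Conventions and tools}\label{sec:conventions}

\subsection{Equivariant cobordism}

All subgroups are closed. Representations are complex, finite-dimensional and equipped with an invariant Hermitian metric; $|W|=\dim_{\mathbb C}W$. We write $R_H=MU_H^*$ and $R=R_G$.

Let $\mathcal U$ be a complete complex $H$-universe, that is, a countable orthogonal sum of irreducible $H$-representations containing each one infinitely often. Let $MU_H(m)$ be the Thom space of the tautological bundle over the Grassmannian $Gr_m(\mathcal U)$; apart from the base point, its points are pairs $(P,v)$ with $P\subset\mathcal U$ an $m$-plane and $v\in P$. For a finite pointed $H$-CW complex $X$,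
\[
\widetilde{MU}{}_H^{2n-i}(X)=\operatorname{colim}_W\,[S^i\wedge S^W\wedge X,\;MU_H(|W|+n)]_H ,
\]
where stabilization by $W'$ is smashing with $S^{W'}\to MU_H(|W'|)$, $w\mapsto(W',w)$, followed by direct sum of planes. Products are also induced by direct sum. For $X$ unpointed, $MU_H^*(X)=\widetilde{MU}{}_H^*(X_+)$. For a subgroup $H\le G$, a complete $G$-universe restricts to a complete $H$-universe, and restrictions of $G$-representations are cofinal among $H$-representations. Therefore restriction to $\{eH\}\times X$ identifies
\begin{equation}\label{eq:orbit}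
MU_G^*(G/H\times X)=MU_H^*(X)
\end{equation}
for a compact $G$-manifold $X$; in particular $R_H=MU_G^*(G/H)$. The restriction map $\mathrm{res}\colon MU_G^*(X)\to MU_H^*(X)$ is pullback along the projection $G/H\times X\to X$.

A complex $H$-vector bundle $\xi$ of rank $m$ has a natural Thom class, given by a classifying map $Th(\xi)\to MU_H(m)$. Thom classes are multiplicative and give Thom isomorphisms. The Euler class $e(\xi)$ is the pullback of the Thom class along the zero section. If $\xi$ has a nowhere-zero equivariant section $s$ (over a compact base), then $e(\xi)=0$, because $ts$, $t\to\infty$, moves the zero section to the base point. For a representation $W$ the class $e_W\in R_H^{2|W|}$ is represented by $S^0\subset S^W\to MU_H(|W|)$, that is, by the zero vector in a plane isomorphic to $W$. Thus $e_{W\oplus W'}=e_We_{W'}$. The cofiber sequence $S(W)_+\to S^0\to S^W$ and the Thom isomorphism yield a long exact sequence in which $R_H\xrightarrow{e_W}R_H$ is followed by $R_H\to MU_H^*(S(W))$.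

Compact smooth $H$-manifolds are finite $H$-CW complexes (Illman). In such a complex the $H$-fixed points form a subcomplex, and a cell $H/L\times(D^k,S^{k-1})$ contributes $MU_H^*(H/L\times (D^k,S^{k-1}))\cong R_L$, shifted by $k$.

\begin{lemma}\label{lem:nilp}
Let $Y$ be a finite $L$-CW complex of dimension at most $N-1$ (cells $L/K\times D^i$ with $i\le N-1$), and let $\alpha\in MU_L^*(Y)$ be an element of even degree whose restriction to every orbit is $0$. Then $\alpha^N=0$.
\end{lemma}

\begin{proof}
We show by induction that $\alpha^{i+1}$ vanishes on the $i$-skeleton $Y_i$. For $i=0$ this is the hypothesis. If $\alpha^i|_{Y_{i-1}}=0$, then $\alpha^i|_{Y_i}$ lifts to a class $\tilde\alpha\in MU_L^*(Y_i,Y_{i-1})$. This group is the product, over the $i$-cells, of the groups $MU_L^*(L/K\times(D^i,S^{i-1}))$, and $\alpha$ acts on each factor through its pullback to $L/K\times D^i$. That pullback agrees, up to homotopy, with the restriction of $\alpha$ to the orbit at the center of the cell, so it is $0$. Thus $\alpha\tilde\alpha=0$ and $\alpha^{i+1}|_{Y_i}=0$.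
\end{proof}

\begin{lemma}\label{lem:rep}
If $L<H$ is a proper subgroup, there is an $H$-representation $E$ with $E^H=0$ and $E^L\neq0$.
\end{lemma}

\begin{proof}
By Peter--Weyl the finite-dimensional invariant subspaces span a dense subspace of $C(H/L)$. Since $H/L$ has more than one point, there is a nontrivial irreducible $E'\subset C(H/L)$. Evaluation at $eL$ is an $L$-invariant functional on $E'$. It is nonzero: if $f\in E'$ and $f(hL)\ne0$, then $h^{-1}f\in E'$ has nonzero value at $eL$. Take $E=E'^*$.
\end{proof}

\subsection{Passing to quotients of free spaces}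

The following map compares $MU_Q^*$ with ordinary cohomology of classifying spaces.

\begin{lemma}\label{lem:borel}
Let $Q$ be a compact Lie group and $Y\ne\emptyset$ a free compact $Q$-manifold. There is a ring map $\beta_Y\colon MU_Q^*(Y)\to MU^*(Y/Q)$, natural in $Y$, such that the composite $R_Q\to MU_Q^*(Y)\to MU^*(Y/Q)$
\begin{enumerate}
\item[(i)] sends $e_W$ to $e(Y\times_QW)$, and
\item[(ii)] becomes the restriction $R_Q\to MU^*$ to the trivial group when followed by restriction to a point of $Y/Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Construction.} The space of linear isometric embeddings $\mathcal U\to\mathbb C^\infty$ is contractible, and $Q$ acts on it through $\mathcal U$. Since $Y$ is free, there is a continuous family $y\mapsto j_y$ of such embeddings with $j_{qy}=j_yq^{-1}$, unique up to homotopy: it is a section of a bundle over $Y/Q$ with contractible fibers. For a $Q$-map $f\colon S^i\wedge S^W\wedge Y_+\to MU_Q(m)$, the map $(s,w,y)\mapsto j_yf(s,w,y)\in MU(m)$ is $Q$-invariant, since $j_{qy}qf=j_yf$. So it defines a map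
\[
\bar f\colon S^i\wedge Th(Y\times_QW)\to MU(m).
\]
We let $\beta_Y$ send the class of $f$ to the image of $\bar f$ under the Thom isomorphism of the bundle $Y\times_QW$ over $Y/Q$; degrees agree, as $2m-i-2|W|=2n-i$ when $m=|W|+n$.

\emph{Products and stabilization.} Products are formed with equivariant isometries $\mathcal U\oplus\mathcal U\cong\mathcal U$ and $\mathbb C^\infty\oplus\mathbb C^\infty\cong\mathbb C^\infty$. We may add before or after applying $j$. This gives two equivariant families of embeddings $\mathcal U\oplus\mathcal U\to\mathbb C^\infty$, and these are homotopic by the uniqueness statement. So $f\mapsto\bar f$ takes products to products. If $f$ is the stabilizing map $S^W\wedge Y_+\to S^W\to MU_Q(|W|)$, then $\bar f$ is $(w,y)\mapsto(j_yW,j_yw)$, the Thom class of $Y\times_QW$. Since Thom classes are multiplicative, it follows that $\beta_Y$ is compatible with stabilization, multiplicative, and sends $1$ to $1$. It is additive because pinch maps in a trivial sphere coordinate are preserved. Naturality follows by pulling back $j$.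

\emph{Properties.} For (i), the zero vector in $W$ gives $y\mapsto(j_yW,0)$, the zero section followed by the Thom class of $Y\times_QW$. For (ii), use naturality along an orbit $Q\to Y$: on $Y=Q$ the class of $f$ goes to that of $j_ef|_{\{e\}}$, which is the identification $MU_Q^*(Q)=MU^*$.
\end{proof}

\begin{corollary}\label{cor:borel}
{\rm (1)} Let $Q$ be cyclic of prime order $p$ with faithful character $\lambda$. Put $\Lambda_0=\mathbb F_p[x]$ if $p$ is odd and $\Lambda_0=\mathbb F_2[w]$, $x=w^2$, if $p=2$, where $|x|=2$ and $|w|=1$. There is a ring map $R_Q\to\Lambda_0$ with $e_{\lambda^i}\mapsto ix$. Its reduction modulo elements of positive degree is $R_Q\to MU^*\to\mathbb F_p$.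

{\rm (2)} Let $Q$ be a torus of rank $k$. There is a ring map $R_Q\to\mathbb Q[x_1,\dots,x_k]$ that sends $e_\chi$ to a nonzero linear form for each character $\chi\ne1$. Its reduction modulo elements of positive degree is $R_Q\to MU^*\to\mathbb Q$.
\end{corollary}

\begin{proof}
(1) Let $Y_m=S(\lambda^{\oplus m})$. Compose $R_Q\to MU^*(Y_m/Q)$ with the standard map $MU^*(-)\to H^*(-;\mathbb F_p)$, which carries Euler classes to Euler classes. These composites are compatible as $m$ grows. In each degree $H^*(Y_m/Q;\mathbb F_p)$ stabilizes to $H^*(BC_p;\mathbb F_p)$, so we get a ring map $R_Q\to H^*(BC_p;\mathbb F_p)$. The target is $\mathbb F_p[x,t]/(t^2)$ with $|t|=1$, $x=c_1(\lambda)$, if $p$ is odd, and $\mathbb F_2[w]$ with $c_1(\lambda)=w^2$ if $p=2$. Its quotient by the nilradical is $\Lambda_0$. Since $c_1(\lambda^i)=ic_1(\lambda)$, Lemma~\ref{lem:borel} gives all claims.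

(2) Let $\lambda_1,\dots,\lambda_k$ be the basic characters and $Y_m=\prod_iS(\lambda_i^{\oplus m})$, so that $Y_m/Q=(\mathbb{CP}^{m-1})^k$. As before we obtain a map to $\mathbb Q[x_1,\dots,x_k]$, $x_i=c_1(\lambda_i)$. It sends $e_\chi$, for $\chi=\prod\lambda_i^{a_i}$, to $\sum a_ix_i$.
\end{proof}

\subsection{Ranks}

We regard graded rings and modules as ungraded by taking direct sums; a graded projective module is a summand of a free module and so is projective in this sense too. The ring $R$ is graded commutative. Its even part $R^{ev}$ is commutative and central in $R$.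

If $N$ is a finitely generated flat $R$-module and $R\to D$ is a ring map to a commutative ring, then $D\otimes_RN$ is finitely generated flat over $D$. We use the textbook fact that a finitely generated flat module over a commutative local ring is free. Domains are understood to be commutative.

\begin{lemma}\label{lem:rank}
Let $N$ be a finitely generated flat module over a domain $D$, and let $\operatorname{rank}_DN=\dim_{\operatorname{Frac}D}(\operatorname{Frac}D\otimes_DN)$. For every ring map $D\to D'$ of domains, $\operatorname{rank}_{D'}(D'\otimes_DN)=\operatorname{rank}_DN$. If the rank is $0$, then $N=0$.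
\end{lemma}

\begin{proof}
For each prime $\mathfrak p$ of $D$ the module $N_{\mathfrak p}$ is free, and its rank is seen after passing to $\operatorname{Frac}D$, so it is $\operatorname{rank}_DN$. The map $D\to D'\to\operatorname{Frac}D'$ factors through $D_{\mathfrak p}$ for $\mathfrak p=\ker(D\to D')$. This gives the first claim. If the rank is $0$, all localizations of $N$ vanish.
\end{proof}

Both finiteness and integrality matter. The flat $\mathbb Z$-module $\mathbb Q$ has rank $1$ at $0$ and rank $0$ at every prime $p$, and over a product of two fields projective modules may have different ranks on the two factors.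

\section{Sums of one-dimensional representations}\label{sec:abelian}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $V=\alpha_1\oplus\dots\oplus\alpha_n$ be an orthogonal decomposition with $\alpha_i$ one-dimensional, $V_i=\alpha_1\oplus\dots\oplus\alpha_i$, $\gamma$ the tautological line bundle over $PV$, $y_0=1$ and $y_i=e(\mathrm{Hom}(\gamma,V_i))\in MU_G^{2i}(PV)$. We show by induction on $i$ that $MU_G^*PV_i$ is free over $R$ on (the restrictions of) $y_0,\dots,y_{i-1}$. For $i=1$, $PV_1$ is a point.

Let $i\ge2$ and $E=\mathrm{Hom}(\alpha_i,V_{i-1})$. The $G$-map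
\[
q\colon D(E)\to PV_i,\qquad h\mapsto \ell_h=\{(hv,\sqrt{1-\|h\|^2}\,v):v\in\alpha_i\}
\]
carries the sphere $S(E)$ to $PV_{i-1}$ and the interior of $D(E)$ homeomorphically onto $PV_i\setminus PV_{i-1}$. So $PV_i/PV_{i-1}\cong D(E)/S(E)=S^E$, and $MU_G^*(PV_i,PV_{i-1})$ is free of rank one on the Thom class $\omega_E$.

\emph{The image of $\omega_E$ in $MU_G^*PV_i$ is $y_{i-1}$.} Over $PV_i$, the restriction to $\gamma$ of the projection $V_i\to V_{i-1}$ is a section of $\mathrm{Hom}(\gamma,V_{i-1})$. It has norm at most $1$, and norm exactly $1$ over $PV_{i-1}$. So it pulls the Thom class back to a class in $MU_G^*(PV_i,PV_{i-1})$, and this class lifts $y_{i-1}$ because the section is homotopic to the zero section. To identify it, use the isomorphism $\alpha_i\cong\ell_h$, $v\mapsto(hv,\sqrt{1-\|h\|^2}\,v)$. As $h$ varies these isomorphisms are compatible with the action of $G$, and they are isometric since $\|hv\|=\|h\|\|v\|$ on the line $\alpha_i$. They trivialize $q^*\mathrm{Hom}(\gamma,V_{i-1})\cong D(E)\times E$, and the section becomes $h\mapsto h$. So the relative class is $\omega_E$.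

The classes $y_0,\dots,y_{i-2}$ are defined on $PV_i$, so by induction $MU_G^*PV_i\to MU_G^*PV_{i-1}$ is surjective. The long exact sequence of the pair breaks into short exact sequences
\[
0\to R\,\omega_E\to MU_G^*PV_i\to\textstyle\bigoplus_{j\le i-2}Ry_j\to0,
\]
and $y_0,\dots,y_{i-1}$ form a basis of the middle term.
\end{proof}

\section{The symmetric group $\Sigma_3$}\label{sec:example}

Let $G=\Sigma_3$, let $C\lhd G$ be the subgroup of order $3$, $\sigma$ the sign representation and $V$ the irreducible representation of dimension $2$. Put $M=MU_G^*PV$. We show that $M$ is not finitely generated flat, using two facts to be proved in Sections~\ref{sec:geom} and~\ref{sec:rank}: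
\begin{itemize}
\item[(F1)] The ring $\Phi^C$ obtained from $MU_C^*$ by inverting $e_W$ for all $C$-representations $W$ with $W^C=0$ is a domain.
\item[(F2)] ``Taking $C$-fixed points of everything'' defines a ring map $\Psi\colon MU_G^*\to MU_{G/C}^*[u^{\pm1}]$. It sends $e_W$ to $u^{|W|}$ if $W^C=0$, and to $e_W$ if $C$ acts trivially on $W$. Followed by restriction to the trivial group, it factors as $MU_G^*\to MU_C^*\to\Phi^C\to MU^*[u^{\pm1}]$.
\end{itemize}

\emph{$M$ is torsion at $G$.} A line fixed by $G$ would be a one-dimensional subrepresentation of $V$, so no point of $PV$ is fixed. Every isotropy group is therefore contained in $C$ or in a subgroup generated by a transposition. Now $C$ acts trivially on $\sigma$, and every transposition fixes a nonzero vector in $V$. So $E=\sigma\oplus V$ has $E^G=0$ but has a nonzero vector fixed by any given isotropy group of $PV$. Hence the bundle $PV\times E$ has a nowhere-zero section over each orbit, and $e_E=e_\sigma e_V$ restricts to $0$ on each orbit. As $PV$ has dimension $2$, Lemma~\ref{lem:nilp} gives $(e_\sigma e_V)^3\cdot 1=0$ in the ring $M$, so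
\[
(e_\sigma e_V)^3M=0 .
\]

\emph{From $G$ to $C$.} Suppose $M$ is finitely generated flat. Compose $\Psi$ with the map $MU_{G/C}^*\to\mathbb F_2[w]$ of Corollary~\ref{cor:borel} to get $MU_G^*\to D=\mathbb F_2[w,u^{\pm1}]$ with $e_\sigma\mapsto w^2$ and $e_V\mapsto u^2$. The $D$-module $D\otimes_RM$ is flat, hence torsion-free, but it is killed by $(w^2u^2)^3$. So it is $0$. Setting $w=0$ we get $\mathbb F_2[u^{\pm1}]\otimes_RM=0$, along a map $R\to\mathbb F_2[u^{\pm1}]$ that factors through $\Phi^C$ by (F2) and Corollary~\ref{cor:borel}. By (F1) and Lemma~\ref{lem:rank}, $\Phi^C\otimes_RM$ has rank $0$, and so vanishes.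

\emph{From $C$ to $1$.} Corollary~\ref{cor:borel} gives a map $R\to R_C\to\mathbb F_3[x]$ under which the two nontrivial characters of $C$ have Euler classes $x$ and $2x$. After inverting $x$ it factors through $\Phi^C$, so $\mathbb F_3[x^{\pm1}]\otimes_RM=0$ and $\mathbb F_3[x]\otimes_RM$ has rank $0$, hence is $0$. Setting $x=0$ we find $\mathbb F_3\otimes_RM=0$, along $R\to MU^*\to\mathbb F_3$. But $\mathbb F_3\otimes_RM$ maps to $\mathbb F_3\otimes_{MU^*}MU^*(PV)\cong\mathbb F_3^2$, and $1\mapsto 1\ne0$. This is a contradiction.

\medskip
The argument moves along a zigzag of domains under $R$,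
\begin{equation}\label{eq:zigzag}
\Phi^1\to\mathbb F_3\leftarrow\mathbb F_3[x]\to\mathbb F_3[x^{\pm1}]\leftarrow\Phi^{C}\to\mathbb F_2[u^{\pm1}]\leftarrow\mathbb F_2[w,u^{\pm1}]\to\mathbb F_2[w^{\pm1},u^{\pm1}]\leftarrow\Phi^{G},
\end{equation}
where $\Phi^1=MU^*$ and $\Phi^G$ is defined like $\Phi^C$. The rank of a finitely generated flat module is constant along it, but $M$ becomes nonzero over the fraction field at the left end and $0$ at the right end. The role of $\Phi^C$ is to pass from characteristic $3$ to characteristic $2$.

\section{Geometric fixed points}\label{sec:geom}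

For a compact Lie group $H$ let $S_H=\{e_W:W^H=0\}\subset R_H$, a multiplicative set of central elements, and
\[
\Phi^H=S_H^{-1}R_H,\qquad \varphi^H\colon R_H\to\Phi^H .
\]
If $H\le G$, we also write $\varphi^H$ for the composite $R\to R_H\to\Phi^H$. For $H=1$ we have $\Phi^1=MU^*$, and $\varphi^1$ is restriction to the trivial group. We need to know that $\Phi^H$ is a domain, and to be able to compute $\varphi^H$ by taking fixed points of representing maps. Both follow from the next lemma (cf.\ tom Dieck). For $n\in\mathbb Z$ and $i\ge0$ put
\[
F^{2n-i}=\operatorname{colim}_W\pi_{i+2|W^H|}\big(MU_H(|W|+n)^H\big),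
\]
with transition maps given by taking fixed points of stabilization. Direct sum makes $F$ a graded ring, and $f\mapsto f^H$ is a ring map $\rho\colon R_H\to F$.

\begin{lemma}\label{lem:geom}
The map $\rho$ induces an isomorphism $\Phi^H\cong F$. This ring is concentrated in even degrees and is an integral domain containing $\mathbb Z$.
\end{lemma}

\begin{proof}
\emph{Computation of $F$.} Let $E_j$ $(j\in J)$ be the nontrivial irreducible representations of $H$ and $d_j=|E_j|$. An $H$-invariant plane $P\subset\mathcal U$ is the sum of $P^H\subset\mathcal U^H\cong\mathbb C^\infty$ and of its isotypic parts, which correspond to planes in the spaces $\mathrm{Hom}_H(E_j,\mathcal U)\cong\mathbb C^\infty$. A fixed point of $MU_H(m)$ other than the base point is such a $P$ with a vector in $P^H$. So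
\[
MU_H(m)^H=\bigvee_{n_0+\sum d_jn_j=m}MU(n_0)\wedge\Big(\prod_jBU(n_j)\Big)_+ .
\]
For $m=|W|+n$ and $W=\mathbb C^{w_0}\oplus\bigoplus E_j^{w_j}$, put $a_j=n_j-w_j$. Then $n_0=w_0+n-\sum d_ja_j$. Stabilization by $\mathbb C^{w_0'}\oplus\bigoplus E_j^{w_j'}$ adds $w'_0$ to $n_0$ and $w_j'$ to $n_j$, so it preserves $a=(a_j)\in\mathbb Z^{(J)}$. A map from a sphere meets only finitely many wedge summands. The summand with index $a$ is $(2n_0-1)$-connected, and $n_0-w_0$ depends only on $a$. So for a given finite wedge and large $w_0$ the degree $i+2w_0$ lies in the stable range, where the homotopy group of the wedge is the direct sum of those of its summands. Since $i+2w_0-2n_0=i-2n+2\sum d_ja_j$, the colimit is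
\[
F^{2n-i}=\bigoplus_{a\in\mathbb Z^{(J)}}MU_{i-2n+2\sum d_ja_j}\big(BU^{(J)}\big),
\]
where $BU^{(J)}$ is the colimit of the finite products. As $MU_*(BU^{(J)})$ is concentrated in even degrees, so is $F$. The product is induced by direct sum, so up to regrading
\[
F=MU_*\big((\mathbb Z\times BU)^{(J)}\big)=MU_*[\beta_{j,0}^{\pm1},\beta_{j,i}:j\in J,\ i\ge1].
\]
Here we use the standard ring $MU_*(\mathbb Z\times BU)=MU_*[\beta_0^{\pm1},\beta_1,\beta_2,\dots]$, with $\beta_i$ coming from the usual generator of $MU_{2i}(\mathbb{CP}^\infty)$, and the K\"unneth theorem. Since $MU_*$ is a polynomial ring over $\mathbb Z$, $F$ is a domain containing $\mathbb Z$.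

\emph{Factorization.} If $W=\bigoplus E_j^{a_j}$, then $e_W$ is represented by the zero vector in a plane isomorphic to $W$, so $\rho(e_W)=\prod_j\beta_{j,0}^{a_j}$. This is a unit, and $\rho$ induces $\Phi^H\to F$.

\emph{A connectivity principle.} For every $W$ and $i$, the $H$-space $S^i\wedge S^W$ is obtained from $S^i\wedge S^{W^H}$ by attaching finitely many cells $H/L\times D^k$ with $L<H$ proper. By Lemma~\ref{lem:rep} there is $W''$ with $W''^H=0$ and $|W''^L|$ as large as we like for these $L$. Since $(S^{W''}\wedge MU_H(m))^L=S^{W''^L}\wedge MU_H(m)^L$ is $(2|W''^L|-1)$-connected, we can choose $W''$ such that every map $S^i\wedge S^{W^H}\to (S^{W''}\wedge MU_H(m))^H$ extends to an $H$-map $S^i\wedge S^W\to S^{W''}\wedge MU_H(m)$, and every $H$-map from $(S^i\wedge S^W)/(S^i\wedge S^{W^H})$ to $S^{W''}\wedge MU_H(m)$ is null.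

\emph{Injectivity.} Let $f\colon S^i\wedge S^W\to MU_H(m)$ represent $a$ with $\rho(a)=0$. After enlarging $W$, $f^H$ is null, and by the homotopy extension property we may assume that $f$ is trivial on $S^i\wedge S^{W^H}$. For suitable $W''$ the composite of $f$ with $MU_H(m)\to S^{W''}\wedge MU_H(m)$ (induced by $S^0\subset S^{W''}$) is null. Therefore so is its composite into $MU_H(m+|W''|)$, which represents $e_{W''}a$. Thus $e_{W''}a=0$, and $a$ maps to $0$ in $\Phi^H$.

\emph{Surjectivity.} Let $g\colon S^i\wedge S^{W^H}\to MU_H(m)^H$ represent an element of $F$. If $W''^H=0$, then $MU_H(m)^H=(S^{W''}\wedge MU_H(m))^H$, so for suitable $W''$ the map $g$ extends to an $H$-map $S^i\wedge S^W\to S^{W''}\wedge MU_H(m)$. Composing into $MU_H(m+|W''|)$ we get a class in $R_H$ with image $\rho(e_{W''})[g]$, and $\rho(e_{W''})$ is the image of a unit of $\Phi^H$.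
\end{proof}

Let $k_H=\operatorname{Frac}\Phi^H$, a field of characteristic $0$. For any $R$-module $N$ and $H\le G$ put
\[
r_H(N)=\dim_{k_H}(k_H\otimes_RN).
\]

\section{Constancy of the rank along chains}\label{sec:rank}

To connect $\Phi^K$ with $\Phi^L$ for $K\lhd L$ we need a map that takes only $K$-fixed points and remembers the action of $L/K$.

\begin{lemma}\label{lem:psi}
Let $K\lhd L$ and $Q=L/K$. There is a ring homomorphism $\Psi=\Psi^L_K\colon R_L\to MU_Q^*[u^{\pm1}]$, $|u|=2$, such that
\begin{enumerate}
\item[(i)] $\Psi(e_W)=u^{|W|}$ if $W^K=0$;
\item[(ii)] $\Psi(e_W)=e_W$ if $W$ is inflated from $Q$;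
\item[(iii)] $\mathrm{res}^Q_1\circ\Psi^L_K=\Psi^K_K\circ\mathrm{res}^L_K$.
\end{enumerate}
\end{lemma}

\begin{proof}
The space $MU_L(m)^K$ is the Thom space, over the space of $K$-invariant $m$-planes $P\subset\mathcal U$, of the bundle with fiber $P^K$. The number $\dim P^K$ is locally constant and invariant under $Q$, and $\mathcal U^K$ is a complete $Q$-universe. So $(P,v)\mapsto(P^K,v)$ is a $Q$-map
\[
MU_L(m)^K\to\bigvee_{j=0}^mMU_Q(j).
\]
For $f\colon S^i\wedge S^W\to MU_L(|W|+n)$ let $f_j\in MU_Q^{2(j-|W^K|)-i}$ be the class of
\[
S^i\wedge S^{W^K}\xrightarrow{f^K}MU_L(|W|+n)^K\to MU_Q(j),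
\]
and put $\Psi(f)=\sum_jf_j\,u^{\,n-j+|W^K|}$. This has degree $2n-i$; the variable $u$ records the dimension lost in passing to fixed points.

\emph{Stabilization.} Since $(W'\oplus P)^K=W'^K\oplus P^K$, stabilizing $f$ by $W'$ replaces $j$ by $j+|W'^K|$ and $f_j$ by its stabilization. The exponent of $u$ is unchanged.

\emph{Additivity.} After stabilization, sums are defined by pinching a trivial sphere coordinate, and fixed points preserve pinch maps.

\emph{Multiplicativity.} Since $(P\oplus P')^K=P^K\oplus P'^K$, the component $(ff')_l$ is represented by a map into $\bigvee_{j+j'=l}MU_Q(j)\wedge MU_Q(j')$ followed by direct sum into $MU_Q(l)$. Stably, a $Q$-map into a finite wedge is the sum of its components, so $(ff')_l=\sum_{j+j'=l}f_jf'_{j'}$. Exponents of $u$ add. The unit is represented by the identity of $S^0=MU_L(0)$ and goes to $1$.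

\emph{Properties.} If $W^K=0$, then $e_W$ is represented by a point of $MU_L(|W|)$ with $P\cong W$ and $P^K=0$, so only $j=0$ occurs, with $f_0=1$; this is (i). If $W$ is inflated from $Q$, then $P^K=P$, only $j=|W|=n$ occurs, and $f_n=e_W$; this is (ii). In (iii) both sides are computed from the same map $f^K$ with the action of $Q$ forgotten.
\end{proof}

By (i), $\Psi^K_K$ factors as $R_K\to\Phi^K\to MU^*[u^{\pm1}]$. In particular (F1) and (F2) of Section~\ref{sec:example} are established.

\begin{lemma}\label{lem:chain}
Let $N$ be a finitely generated flat $R$-module. Then $r_K(N)=r_L(N)$ in each of the following cases: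
\begin{enumerate}
\item[(1)] $K\lhd L\le G$ and $L/K$ is cyclic of prime order $p$;
\item[(2)] $K=1$ and $L\le G$ is a torus.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $Q=L/K$, with faithful character $\lambda$, let $\Lambda_0$ be as in Corollary~\ref{cor:borel}, and put $\Lambda=\Lambda_0[u^{\pm1}]$. We claim that there is a zigzag of ring maps between domains under $R$,
\[
\Phi^K\to\mathbb F_p[u^{\pm1}]\leftarrow\Lambda\to\Lambda[x^{-1}]\leftarrow\Phi^L,
\]
where $R\to\Lambda$ is the composite $R\to R_L\xrightarrow{\Psi}MU_Q^*[u^{\pm1}]\to\Lambda$. Lemma~\ref{lem:rank} then gives $r_K(N)=\operatorname{rank}_\Lambda(\Lambda\otimes_RN)=r_L(N)$.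

\emph{Left half.} Let $\Lambda\to\mathbb F_p[u^{\pm1}]$ kill the elements of positive degree of $\Lambda_0$. By Corollary~\ref{cor:borel}, the composite $MU_Q^*\to\Lambda_0\to\mathbb F_p$ is restriction to the trivial group followed by $MU^*\to\mathbb F_p$. So by Lemma~\ref{lem:psi}(iii) the map $R\to\Lambda\to\mathbb F_p[u^{\pm1}]$ is the composite $R\to R_K\to\Phi^K\to MU^*[u^{\pm1}]\to\mathbb F_p[u^{\pm1}]$.

\emph{Right half.} Let $W$ be a nontrivial irreducible $L$-representation. As $K$ is normal, $W^K$ is a subrepresentation, so it is $0$ or $W$. In the first case $e_W\mapsto u^{|W|}$. In the second case $W=\lambda^i$ with $p\nmid i$, and $e_W\mapsto ix$. Either way the image is a unit in $\Lambda[x^{-1}]$. A representation $W$ with $W^L=0$ is a sum of such irreducibles, so all of $S_L$ maps to units and $R\to\Lambda[x^{-1}]$ factors through $\Phi^L$.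

(2) Let $L$ have rank $k$ and use the map $R\to R_L\to D=\mathbb Q[x_1,\dots,x_k]$ of Corollary~\ref{cor:borel}. Setting all $x_i=0$ we get a map that factors through $R\to MU^*=\Phi^1$. In $\operatorname{Frac}D$ every $e_\chi$ with $\chi\ne1$ becomes invertible, so $R\to\operatorname{Frac}D$ factors through $\Phi^L$. Lemma~\ref{lem:rank}, applied to $\Phi^1\to\mathbb Q\leftarrow D\to\operatorname{Frac}D\leftarrow\Phi^L$, gives $r_1(N)=r_L(N)$.
\end{proof}

\section{The choice of the subgroup}\label{sec:group}

We need a subgroup $H$ such that $[H,H]$ still acts nontrivially on $V$, which can be reached from $1$ by a chain as in Lemma~\ref{lem:chain}, and which has $N_G(H)/H$ finite. The last condition suggests taking $H$ to contain a maximal torus. For solvability the idea is to take $H$ minimal: then everything below it acts through abelian groups, and the following lemma applies.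

\begin{lemma}[Miller--Moreno]\label{lem:mm}
A finite group $Q$ all of whose proper subgroups are abelian is solvable.
\end{lemma}

\begin{proof}
Let $Q$ be a counterexample of minimal order. If $1\neq N\lhd Q$ is proper, then $N$ is abelian, and $Q/N$ is solvable by minimality, as its proper subgroups are abelian. So $Q$ would be solvable. Hence $Q$ is nonabelian simple.

Let $A\ne B$ be maximal subgroups. Since $A$ and $B$ are abelian, $A\cap B$ is centralized by $\langle A,B\rangle=Q$, so $A\cap B=1$. A maximal subgroup $A$ is nontrivial, since $Q$ is not cyclic of prime order. It is not normal, hence self-normalizing. So it has $|Q|/|A|$ conjugates, distinct ones meet trivially, and together they contain exactly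
\[
(|A|-1)\frac{|Q|}{|A|}=|Q|-\frac{|Q|}{|A|}
\]
nonidentity elements. This number is at least $|Q|/2$, and it is less than $|Q|-1$. So some nonidentity element is missed. It generates a proper subgroup, and this lies in a maximal subgroup $B$, not conjugate to $A$. By the same count the conjugates of $B$ contain at least $|Q|/2$ nonidentity elements, none of them in a conjugate of $A$. In total we get at least $|Q|$ nonidentity elements, a contradiction.
\end{proof}

\begin{lemma}\label{lem:H}
Let $\rho\colon G\to U(V)$ have nonabelian image and let $T$ be a maximal torus of $G$. There is a subgroup $H$ with $T\le H\le N_G(T)$ such that $H/T$ is finite and solvable, $\rho(H)$ is nonabelian, and $N_G(H)/H$ is finite.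
\end{lemma}

\begin{proof}
Recall that $N_G(T)/T$ is finite. Let $\bar G=\rho(G)$; its identity component is $\bar G_0=\rho(G_0)$, with maximal torus $\bar T=\rho(T)$.

\emph{$\rho(N_G(T))=N_{\bar G}(\bar T)$.} The inclusion $\subseteq$ is clear. If $\rho(g)$ normalizes $\bar T$, then $T$ and $gTg^{-1}$ are both maximal tori of $\rho^{-1}(\bar T)$, hence conjugate there: $kgT(kg)^{-1}=T$ for some $k\in\rho^{-1}(\bar T)$. So $kg\in N_G(T)$, and $\rho(g)=\rho(k)^{-1}\rho(kg)$ lies in $\bar T\rho(N_G(T))=\rho(N_G(T))$.

\emph{$\rho(N_G(T))$ is nonabelian.} Suppose $N_{\bar G}(\bar T)$ is abelian. The Weyl group of $\bar G_0$ acts faithfully on $\bar T$ by conjugation, so it is trivial, and the connected group $\bar G_0$ equals $\bar T$. Then $\bar T$ is normal in $\bar G$, and $\bar G=N_{\bar G}(\bar T)$ is abelian, contrary to hypothesis.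

\emph{Choice of $H$.} Subgroups between $T$ and $N_G(T)$ correspond to subgroups of the finite group $N_G(T)/T$. So we may choose $H$ minimal among those with $\rho(H)$ nonabelian. Let $Q=H/T$, $N=\ker\rho|_H$ and $N'=TN/T\lhd Q$.

\emph{$N'$ is nilpotent.} Suppose $M'N'=Q$ for some proper subgroup $M'<Q$. The preimage $L<H$ of $M'$ contains $T$ and satisfies $LN=H$, so $\rho(L)=\rho(H)$ is nonabelian, contradicting minimality. So for every maximal subgroup $M'$ of $Q$ the subgroup $M'N'$ is proper, hence equal to $M'$. Thus $N'$ lies in the Frattini subgroup of $Q$, which is nilpotent.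

\emph{$Q/N'$ is solvable.} A proper subgroup of $Q/N'=H/TN$ has the form $L/TN$ with $TN\le L<H$. It is a quotient of $L/N\cong\rho(L)$, which is abelian by minimality. Now apply Lemma~\ref{lem:mm}.

So $Q$ is solvable. Finally, $H_0=T$ because $H/T$ is finite, so $N_G(H)\le N_G(H_0)=N_G(T)$. As $T\le H$ and $N_G(T)/T$ is finite, $N_G(H)/H$ is finite.
\end{proof}

\section{The upper bound at $H$}\label{sec:upper}

Fix a representation $V\ne0$ of $G$ and put $X=PV$, $M=MU_G^*X$. Let $H\le G$ be a subgroup such that $\Gamma=N_G(H)/H$ is finite, and let $d=\dim V^{[H,H]}$.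

\begin{proposition}\label{prop:upper}
$r_H(M)\le d$.
\end{proposition}

If $H=G$, then localization does everything, as in Section~\ref{sec:example}. In general we localize not at the Euler classes in $R_H$, but at all even elements of the ring $R$ that survive to $k_H$. The transfer will show that there are enough of these: this localization turns $R\to R_H$ into a finite Galois extension of fields with group a quotient of $\Gamma$, and makes $M\to MU_H^*X$ injective.

Write $k=k_H$ and let
\[
\Sigma=\{\sigma\in R^{ev}:\varphi^H(\sigma)\neq0\}.
\]
As $\Phi^H$ is a domain, this is the complement of the prime ideal $\mathfrak p=\ker(\varphi^H|_{R^{ev}})$ of $R^{ev}$. A subscript $\Sigma$ denotes localization of $R$-modules; it is exact and preserves the decomposition into even and odd parts. The ring $R$ acts on $MU_L^*(-)$, for $L\le G$, through restriction.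

\subsection{The action of $\Gamma$}\label{subsec:gamma}

For $\gamma=gH\in\Gamma$ let $r_\gamma\colon G/H\to G/H$ be the $G$-map $xH\mapsto xgH$. Since $r_\gamma r_{\gamma'}=r_{\gamma'\gamma}$, the maps $r_\gamma^*$ define a left action of $\Gamma$ on $R_H=MU_G^*(G/H)$ by ring automorphisms; we write $\gamma a=r_\gamma^*a$. In the same way $(r_\gamma\times1)^*$ is an action on $MU_H^*(X)=MU_G^*(G/H\times X)$, semilinear over the action on $R_H$. Restrictions of classes from $G$ are $\Gamma$-invariant.

The class $e_E\in R_H$ corresponds to $e(G\times_HE)\in MU_G^*(G/H)$. The fiber of $r_\gamma^*(G\times_HE)$ over $eH$ is the fiber of $G\times_HE$ over $gH$, on which $h\in H$ acts by $h[g,v]=[g,(g^{-1}hg)v]$. Thus $\gamma e_E=e_{\gamma E}$, where $\gamma E$ is the conjugate of $E$ by $g$. So $\Gamma$ permutes $S_H$ and acts on $\Phi^H$ and on $k$, compatibly with $\varphi^H$.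

\subsection{The transfer}\label{subsec:transfer}

Embed $G/H$ in a complex $G$-representation $V_0$, with $V_0^H\ne0$, and let $\nu$ be the normal bundle. The Pontryagin--Thom collapse and the zero section of $T(G/H)$ give a $G$-map
\[
\tau\colon S^{V_0}\to Th(\nu)\to Th(\nu\oplus T(G/H))=S^{V_0}\wedge G/H_+ .
\]
Let $\mathrm{tr}\colon MU_H^*(X)\to MU_G^*(X)$ be the composite
\[
MU_G^*(G/H\times X)\cong\widetilde{MU}{}_G^{*+2|V_0|}(S^{V_0}\wedge(G/H\times X)_+)\xrightarrow{(\tau\wedge1)^*}\widetilde{MU}{}_G^{*+2|V_0|}(S^{V_0}\wedge X_+)\cong MU_G^*(X).
\]
It is defined for any compact $G$-manifold $X$, in particular for a point, and is natural in $X$. Since $\tau\wedge1_{X_+}$ is compatible with the diagonal of $X$, we have $\mathrm{tr}(\mathrm{res}(m)\,a)=m\,\mathrm{tr}(a)$ for $m\in MU_G^*(X)$. So $\mathrm{tr}$ is $R$-linear, and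
\begin{equation}\label{eq:trres}
\mathrm{tr}\,\mathrm{res}(m)=y\,m,\qquad y=\mathrm{tr}(1)\in R^0 .
\end{equation}

\begin{lemma}\label{lem:trace}
For $a\in R_H$ we have $\varphi^H(\mathrm{tr}(a))=\sum_{\gamma\in\Gamma}\gamma\,\varphi^H(a)$. In particular $\varphi^H(y)=|\Gamma|\ne0$, so $y\in\Sigma$, and
\[
\mathrm{res}\colon MU_G^*(X)_\Sigma\to MU_H^*(X)_\Sigma\quad\text{and}\quad \mathrm{res}\colon R_\Sigma\to(R_H)_\Sigma
\]
are injective.
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:geom} to compute $\varphi^H$ by fixed points. If $gH\in G/H$ is fixed by $H$, then $g^{-1}Hg\subseteq H$, and equality holds because a compact Lie group is not isomorphic to a proper closed subgroup of itself (compare dimensions and numbers of components). So $(G/H)^H=\Gamma$. This is a finite set, and its tangent space at $\gamma$ is $T_\gamma(G/H)^H$. Hence $T_\gamma(G/H)^H=0$ and $\nu_\gamma^H=V_0^H$. Therefore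
\[
\tau^H\colon S^{V_0^H}\to\bigvee_{\gamma\in\Gamma}S^{V_0^H}
\]
is the collapse onto small discs about the $|\Gamma|$ points of $\Gamma\subset V_0^H$, of degree one on each. On homotopy groups it is the sum of the inclusions of the wedge summands.

Let $a$ be represented by $f\colon S^i\wedge S^W\wedge G/H_+\to MU_G(m)$. Then $\mathrm{tr}(a)$ is represented by
\[
S^i\wedge S^W\wedge S^{V_0}\xrightarrow{\tau}S^i\wedge S^W\wedge S^{V_0}\wedge G/H_+\xrightarrow{f}S^{V_0}\wedge MU_G(m)\to MU_G(m+|V_0|).
\]
So the class of its $H$-fixed points in $F$ is the sum, over $\gamma\in\Gamma$, of the classes of the $H$-fixed points of the $H$-maps $f|_{\{\gamma\}}\colon S^i\wedge S^W\to MU_G(m)$. Since $\gamma=r_\gamma(eH)$, the map $f|_{\{\gamma\}}$ represents $r_\gamma^*a=\gamma a$. This proves the formula, as $\varphi^H(\gamma a)=\gamma\varphi^H(a)$. For $a=1$ it gives $\varphi^H(y)=|\Gamma|$, which is nonzero because $\mathbb Z\subset\Phi^H$. After localization $y$ is invertible, and injectivity follows from \eqref{eq:trres}.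
\end{proof}

\begin{remark}
Finiteness of $\Gamma$ is essential here. If $H=1$ and $G$ has positive dimension, a nonzero left-invariant vector field is a nowhere-zero equivariant section of $T(G/H)=TG$. Scaling it to infinity shows that $\tau$ is null, so $\mathrm{tr}=0$.
\end{remark}

\subsection{Proper subgroups disappear}

\begin{lemma}\label{lem:proper}
If $L<H$ is a proper subgroup, then $(R_L)_\Sigma=0$.
\end{lemma}

\begin{proof}
We look for an element $z\in\Sigma$ that restricts to $0$ in $R_L$. It will be a transfer of a power of an Euler class.

No $G$-conjugate of $H$ lies in $L$, since otherwise $H$ would be isomorphic to a proper closed subgroup of itself. So the groups $H\cap g^{-1}Lg$ $(g\in G)$ are proper subgroups of $H$. They are the isotropy groups of $H$ on the compact manifold $G/L$, and so they form finitely many $H$-conjugacy classes. By Lemma~\ref{lem:rep}, applied to one group in each class, there is an $H$-representation $E$ with $E^H=0$ and $E^{H\cap g^{-1}Lg}\ne0$ for all $g$. Replacing $E$ by $\bigoplus_{\gamma\in\Gamma}\gamma E$, we keep these properties and achieve moreover that $e_E$ is $\Gamma$-invariant.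

Let $\xi=G\times_HE$, regarded as an $L$-bundle over $G/H$. The isotropy group of $gH$ in $L$ is $L\cap gHg^{-1}$, and its fixed space on the fiber at $gH$ is isomorphic to $E^{H\cap g^{-1}Lg}\neq0$. So $\xi$ has a nowhere-zero section over each $L$-orbit, and $\alpha=e(\xi)\in MU_L^*(G/H)$ restricts to $0$ on each orbit. By Lemma~\ref{lem:nilp}, $\alpha^N=0$ for some $N$.

Put $z=\mathrm{tr}(e_E^N)\in R^{ev}$. Viewing $\tau$ as an $L$-map, we see that $\mathrm{res}^G_L(z)$ is obtained by pulling back along $\tau$ the image of $e(G\times_HE)^N$ in $MU_L^*(G/H)$. This image is $\alpha^N=0$, so $\mathrm{res}^G_L(z)=0$. On the other hand Lemma~\ref{lem:trace} and the invariance of $e_E$ give $\varphi^H(z)=|\Gamma|\,\varphi^H(e_E)^N$, which is nonzero because $\varphi^H(e_E)$ is a unit. So $z\in\Sigma$ acts as $0$ on $R_L$.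
\end{proof}

If $Y$ is a compact smooth $H$-manifold, then $Y^H$ is a subcomplex and the remaining cells have the form $H/L\times D^k$ with $L<H$ proper. Each of them contributes a shifted copy of $(R_L)_\Sigma=0$. By induction over these cells,
\begin{equation}\label{eq:loc}
MU_H^*(Y,Y^H)_\Sigma=0\qquad\text{for every compact smooth $H$-manifold $Y$.}
\end{equation}

\subsection{Two fields}

Let $A=R_\Sigma$ and $B=(R_H)_\Sigma$, and recall that $A\to B$ is injective by Lemma~\ref{lem:trace}. The group $\Gamma$ acts on $R_H$ by $R$-linear automorphisms, and so it acts on $B$.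

\begin{lemma}\label{lem:fields}
The map $\varphi^H$ identifies $B$, $\Gamma$-equivariantly, with $k$, and $A$ is the field $k^\Gamma$.
\end{lemma}

\begin{proof}
\emph{$B$ is a domain with $\Phi^H\subseteq B\subseteq k$.} Let $E^H=0$. Then $S(E)^H=\emptyset$, so $MU_H^*(S(E))_\Sigma=0$ by \eqref{eq:loc}. By the long exact sequence of $S(E)_+\to S^0\to S^E$, multiplication by $e_E$ is bijective on $B$. Thus inverting $S_H$ does not change $B$, and $B=(\Phi^H)_\Sigma$. Since $\Sigma$ maps to nonzero elements of the domain $\Phi^H$, this is a subring of $k$ containing $\Phi^H$, and it has no odd part.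

\emph{$A$ is a field.} The injection $A\to B$ preserves parity, so $A$ has no odd part. Thus $A=(R^{ev})_\Sigma$ is a local ring whose maximal ideal is generated by $\mathfrak p$. As $\varphi^H(\mathfrak p)=0$, this ideal maps to $0$ in $B\subseteq k$. By injectivity it is $0$.

\emph{$A=B^\Gamma$.} Clearly $A\subseteq B^\Gamma$. The map $\mathrm{tr}$ extends $A$-linearly to $B\to A$, and by Lemma~\ref{lem:trace} $\mathrm{res}\,\mathrm{tr}(b)=\sum_\gamma\gamma b$. If $b\in B^\Gamma$, then $|\Gamma|\,b\in A$, and $b\in A$ because $A\subseteq k$ is a field of characteristic $0$.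

\emph{$B=k$.} Every $b\in B$ is a root of $\prod_\gamma(t-\gamma b)\in A[t]$. So the domain $B$ is integral over the field $A$ and hence is a field. As $\Phi^H\subseteq B\subseteq k$, we get $B=k$.
\end{proof}

\subsection{Proof of the upper bound}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
By \eqref{eq:loc}, $MU_H^*(X)_\Sigma\cong MU_H^*(X^H)_\Sigma$. Here $X^H=\coprod_\chi P(V_\chi)$ over the one-dimensional characters $\chi$ of $H$ with $V_\chi\ne0$. By part (a) of Theorem~\ref{thm:main} for the group $H$ and the representation $V_\chi$, the module $MU_H^*(P(V_\chi))$ is free over $R_H$ of rank $\dim V_\chi$. So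
\[
U:=MU_H^*(X)_\Sigma
\]
is a $k$-vector space of dimension $\sum_\chi\dim V_\chi=d$ (see Section~\ref{subsec:expect}). It carries a semilinear $\Gamma$-action by Section~\ref{subsec:gamma}.

By Lemma~\ref{lem:trace} and the invariance of restricted classes, $M_\Sigma$ embeds $A$-linearly in $U^\Gamma$. Vectors in $U^\Gamma$ that are independent over $A=k^\Gamma$ are independent over $k$. To see this, suppose not, and take a shortest nontrivial relation over $k$ between them, with one coefficient equal to $1$. Applying $\gamma$ and subtracting, we get a shorter relation, which must be trivial. So all coefficients are fixed by every $\gamma$ and lie in $k^\Gamma=A$, a contradiction. Hence $\dim_AM_\Sigma\le\dim_kU=d$.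

Finally, $R\to k$ factors as $R\to R_\Sigma=A\subseteq k$, so $k\otimes_RM=k\otimes_AM_\Sigma$ and $r_H(M)=\dim_AM_\Sigma\le d$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}(b)}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $\rho\colon G\to U(V)$ be the action, $n=\dim V$, and suppose that $V$ is not a sum of one-dimensional representations. Equivalently, $\rho(G)$ is nonabelian, because commuting unitary operators are simultaneously diagonalizable. Suppose that $M=MU_G^*PV$ is finitely generated flat over $R$.

\emph{At the trivial subgroup, $r_1(M)\ge n$.} We have $MU^*(PV)=MU^*\{1,x,\dots,x^{n-1}\}$ with $x=e(\gamma^*)$, the Euler class of the dual of the tautological line bundle $\gamma$. As $\gamma^*$ is a $G$-equivariant line bundle, $x$ is the restriction of a class in $MU_G^2(PV)$. So $MU^*\otimes_RM\to MU^*(PV)$ is surjective, and tensoring with $k_1=\operatorname{Frac}MU^*$ gives the bound.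

\emph{From $1$ to $H$, $r_1(M)=r_H(M)$.} Choose $T$ and $H$ as in Lemma~\ref{lem:H}. Since $H/T$ is finite and solvable, there is a chain
\[
1\lhd T=K_0\lhd K_1\lhd\dots\lhd K_s=H
\]
with each $K_{i+1}/K_i$ cyclic of prime order. Lemma~\ref{lem:chain}(2) gives $r_1(M)=r_T(M)$, and Lemma~\ref{lem:chain}(1), applied to each further step, gives $r_T(M)=r_H(M)$. This is the only place where flatness and finite generation of $M$ are used.

\emph{At $H$, $r_H(M)<n$.} As $N_G(H)/H$ is finite, Proposition~\ref{prop:upper} gives $r_H(M)\le\dim V^{[H,H]}$. Since $\rho(H)$ is nonabelian, $[H,H]$ acts nontrivially on $V$, so $\dim V^{[H,H]}<n$.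

Altogether
\[
n\le r_1(M)=r_H(M)\le\dim V^{[H,H]}<n,
\]
a contradiction. So $M$ is not finitely generated flat.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Strickland} N.~P. Strickland, \emph{Complex cobordism of involutions}, arXiv:math/0105020 (2001).
\end{thebibliography}

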